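# Folding a homothety: critical points and robust transitivity on the torus and the Klein bottle

## 1. A plausible guess: folds inside $x\mapsto nx$

Take the map $x\mapsto nx$ of the two-dimensional torus with $|n|$ large. It stretches every direction by the factor $|n|$. Now fold it somewhere, so that the derivative degenerates at a few points. Can the folded map, together with all maps $C^1$-close to it, still have dense orbits?

The first guess is yes: there is a lot of expansion, and a fold can be small. We make the question precise, and then test the guess on the simplest maps.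

Let $M$ be the torus $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ or the Klein bottle $\mathbb K^2=\Gamma\backslash\mathbb R^2$, where $\Gamma$ is generated by $\alpha(x,y)=(x+1,y)$ and $\beta(x,y)=(-x,y+1)$. The elements of $\Gamma$ are the maps $(x,y)\mapsto((-1)^jx+i,\,y+j)$ with $i,j\in\mathbb Z$. The translations among them form $\mathbb Z\times2\mathbb Z$, a subgroup of index $2$. Also $\beta\alpha\beta^{-1}=\alpha^{-1}$.

**Definitions.** An *endomorphism* of $M$ is a $C^1$ map $F:M\to M$, not necessarily invertible. A point $p$ is a *critical point* of $F$ if $DF(p)$ is not surjective. $F$ is *transitive* if it has a dense forward orbit. $F$ is *$C^1$-robustly transitive* if every map in some $C^1$-neighborhood of $F$ is transitive. A *homothety* is the linear endomorphism induced by $nI$, $n$ a nonzero integer: $x\mapsto nx$ on $\mathbb T^2$, and $[x,y]\mapsto[nx,ny]$ on $\mathbb K^2$ with $n$ odd. More generally, for nonzero integers $\mu,\lambda$ with $\lambda$ odd, $\mathrm{diag}(\mu,\lambda)$ induces $[x,y]\mapsto[\mu x,\lambda y]$ on $\mathbb K^2$. "Homotopic" means freely homotopic.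

On $\mathbb K^2$ the parity is needed because $\mathrm{diag}(\mu,\lambda)\,\beta\,\mathrm{diag}(\mu,\lambda)^{-1}$ is $(x,y)\mapsto(-x,y+\lambda)$. For odd $\lambda$ this is $\beta^\lambda\in\Gamma$.

**Question.** Do there exist $M\in\{\mathbb T^2,\mathbb K^2\}$ and a $C^1$-robustly transitive endomorphism $F$ of $M$ with at least one critical point such that $F$ is homotopic to a homothety?

The question comes from Cristina Lizana and Wagner Ranter, "New classes of $C^1$ robustly transitive maps with persistent critical points", arXiv:1902.06781 (2019). Three known results may be used.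

**Fact A.** If $F$ is a $C^1$-robustly transitive surface endomorphism displaying critical points, then $F$ is partially hyperbolic (there is a cone field preserved by the derivative whose vectors are expanded), and the surface is $\mathbb T^2$ or $\mathbb K^2$.

**Fact B.** The action of every $C^1$-robustly transitive surface endomorphism on the first homology group has at least one eigenvalue of modulus greater than one; equivalently, it is homotopic to a linear endomorphism having at least one eigenvalue of modulus greater than one. In particular there are no $C^1$-robustly transitive endomorphisms homotopic to the identity.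

**Fact C.** Let $L$ be a linear endomorphism with real eigenvalues $1<|\mu|\ll|\lambda|$, meaning that $|\lambda|$ is large enough compared with $|\mu|$ for the eigenspaces to generate a dominated splitting. On $\mathbb T^2$ there are $C^1$-robustly transitive endomorphisms homotopic to $L$ displaying critical points that persist under small $C^1$-perturbations. The same holds on $\mathbb K^2$ for $L=\mathrm{diag}(\mu,\lambda)$ with $\mu,\lambda$ nonzero integers, $\lambda$ odd, $1<|\mu|\ll|\lambda|$.

Fact C feeds the guess: folds are possible in many homotopy classes, and the condition $|\mu|\ll|\lambda|$ might look like a convenience of a construction. Here are the simplest tests.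

**Test 1: $n=\pm1$.** On $\mathbb T^2$ the action on $H_1(M;\mathbb R)=\mathbb R^2$ is $\pm I$. On $\mathbb K^2$ the relation $\beta\alpha\beta^{-1}=\alpha^{-1}$ gives $2[\alpha]=0$, so $H_1(M;\mathbb R)$ is the line spanned by $[\beta]$, on which $nI$ acts as multiplication by $n=\pm1$. Fact B excludes these classes. So let $|n|\ge2$ from now on.

**Test 2: no fold at all.** Let $G$ be $C^1$-close to $nI$, with lift $\tilde G$ to $\mathbb R^2$. Then $\|D\tilde G\,w\|\ge\sigma\|w\|$ for some $\sigma>1$, and $\tilde G$ is at bounded distance from $nI$. So $\tilde G$ is a proper local diffeomorphism of the plane, hence a diffeomorphism. Its inverse contracts distances by $\sigma^{-1}$, so $\tilde G$ maps a disc of radius $\rho$ onto a set containing a disc of radius $\sigma\rho$. Iterating, $G^k(U)=M$ for every nonempty open $U$ and all large $k$. Given a countable basis $(V_i)$, each $\bigcup_kG^{-k}(V_i)$ is therefore open and dense, and by Baire some point lies in all of them; its orbit is dense. Thus $nI$ is $C^1$-robustly transitive, but it has no critical point.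

**Test 3: products.** Let $F(x,y)=(f(x),g(y))$ on $\mathbb T^2$ have a critical point, say because $g'(y_0)=0$ (the other case is symmetric). Fix a smooth bump $\rho$ with $0\le\rho\le1$, $\rho=1$ on $[-1,1]$, $\rho=0$ off $[-2,2]$, and put, near $y_0$,
$$g_\varepsilon(y)=g(y)-\rho\Big(\frac{y-y_0}\varepsilon\Big)\big(g(y)-g(y_0)\big),$$
with $g_\varepsilon=g$ elsewhere. On $|y-y_0|\le2\varepsilon$ we have $|g-g(y_0)|\le2\varepsilon\sup|g'|$, with the supremum over that interval. So $|g_\varepsilon'-g'|\le(2\sup|\rho'|+1)\sup|g'|$, which tends to $0$ with $\varepsilon$. Hence $(f,g_\varepsilon)$ is $C^1$-close to $F$, and $g_\varepsilon$ is constant on $J=(y_0-\varepsilon,y_0+\varepsilon)$. A dense orbit would enter the annulus $\{y\in J\}$ infinitely often. Each time, the next $y$-coordinate is $g(y_0)$. So the sequence of $y$-coordinates is eventually periodic and takes finitely many values, and the orbit is not dense. No product with critical points is $C^1$-robustly transitive.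

Test 3 excludes only products. Its mechanism should be kept in mind: *an open set was collapsed in a circle-valued coordinate that the dynamics respects, and this made that coordinate of a dense orbit finite.*

## 2. Cones that shrink strictly, and what constant cones already forbid

Fact A hands us a cone field. This is the standard definition that we use.

**Definition.** $F$ is *partially hyperbolic* if there are $\ell\ge1$, $\sigma>1$ and a continuous field of closed cones
$$C(p)=\{w\in T_pM:\ w\ne0,\ \angle(w,\xi(p))\le\omega(p)\}\cup\{0\},$$
with $\xi$ a continuous line field and $\omega:M\to(0,\pi/2)$ continuous, such that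
$$DF^\ell(C(p)\setminus0)\subset\operatorname{int}C(F^\ell(p))\quad\text{for all }p\tag{1}$$
and $\|DF^\ell w\|\ge\sigma\|w\|$ for $w$ in the cones.

Angles refer to the flat metric, which $\Gamma$ preserves. The interior is $\{w\neq0:\angle(w,\xi)<\omega\}$. In particular $DF^\ell w\ne0$ for $0\neq w\in C(p)$. Any continuous field of proper closed two-dimensional cones has the form above, with $\xi$ the bisector. For example, $\mathrm{diag}(2,5)$ on $\mathbb T^2$ satisfies the definition with $\ell=1$ and $C=\{|dx|\le|dy|\}$: the image $(X,Y)=(2\,dx,5\,dy)$ of a nonzero cone vector has $|X|\le\frac25|Y|<|Y|$, and norms grow by a factor at least $2$.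

The strict inclusion is part of the definition. Without it $nI$ would qualify for $|n|\ge2$. With it, $nI$ does not: at the fixed point $[0]$ the derivative $n^\ell I$ maps $C([0])$ onto itself, boundary included.

**Test 4: constant cones on $\mathbb T^2$.** Let $F$ be homotopic to $nI$, $|n|\ge2$, and suppose that (1) holds with a cone $C$ that does not depend on $p$. *There is no such $F$.* Write $C=C^+\cup(-C^+)$ with $C^+$ the half-cone of vectors within angle $\omega$ of a unit vector $v$. Let $\tilde F$ be a lift, so $\tilde F(z+m)=\tilde F(z)+nm$ for $m\in\mathbb Z^2$. The connected set $C^+\setminus0$ is mapped by $D\tilde F^\ell(z)$ into one of the disjoint sets $\pm\operatorname{int}C^+$, with a sign that by continuity does not depend on $z$. So $f=\tilde F^{2\ell}$ satisfies $Df(z)(C^+\setminus0)\subset\operatorname{int}C^+$. By compactness there is $\delta\in(0,\omega)$ such that $Df(z)w$ is within angle $\omega-\delta$ of $v$ for all $z$ and $0\neq w\in C^+$. Call $C'$ the half-cone of angle $\omega-\delta$ about $v$; it is closed and convex. Choose an integer vector $e$ with $\omega-\delta<\angle(e,v)\le\omega$.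 Then
$$n^{2\ell}e=f(z+e)-f(z)=\int_0^1Df(z+te)\,e\,dt\in C',$$
so $e\in C'$, a contradiction.

So the guess looks bad: strict shrinking of cones passes to displacements, and a homothety does not move any ray. The truth is the following.

**Theorem 1.** Let $M\in\{\mathbb T^2,\mathbb K^2\}$ and let $F:M\to M$ be $C^1$ and homotopic to a homothety $nI$, $|n|\ge2$ ($n$ odd on $\mathbb K^2$). If $F$ is transitive, then $F$ admits no continuous cone field satisfying (1), for any $\ell\ge1$.

**Corollary 2 (answer to the question: no).** No $C^1$-robustly transitive endomorphism with a critical point is homotopic to a homothety.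

*Proof of Corollary 2 from Theorem 1.* If $n=\pm1$, Test 1 contradicts Fact B. If $|n|\ge2$, then $F$ is partially hyperbolic by Fact A, so (1) holds; $F$ is transitive; this contradicts Theorem 1. $\square$

Theorem 1 uses neither critical points nor the expansion of cone vectors. Two further results are not needed for the answer, but they show what the hypotheses do.

**Theorem 3.** (i) Let $F:\mathbb T^2\to\mathbb T^2$ be $C^1$ and transitive, satisfying (1), and suppose its action $A$ on $H_1(\mathbb T^2)=\mathbb Z^2$ has spectral radius $>1$. Then the eigenvalues of $A$ are real with different absolute values. (ii) If $F:\mathbb K^2\to\mathbb K^2$ is $C^1$ and transitive, satisfies (1), and is homotopic to $\mathrm{diag}(\mu,\lambda)$ ($\mu,\lambda\neq0$ integers, $\lambda$ odd, not both of modulus $1$), then $|\mu|\ne|\lambda|$.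

**Proposition 4 (transitivity cannot be dropped in Theorem 1).** For every odd $n\ge3$ there is a non-transitive, partially hyperbolic $C^1$ endomorphism with critical points homotopic to $nI$, both on $\mathbb T^2$ and on $\mathbb K^2$.

Proposition 4 says that Test 4 cannot be extended to variable cones by an argument about cones alone. We look at the example first.

## 3. A homothety class with cones, critical points and no dense orbit

*Proof of Proposition 4.*

**Step 1: the map.** We build a skew product that flattens a band and compensates by shearing it. Let $n\ge3$ be odd, $0<b_1<b_2<\frac14$, $b_0=b_1/2$, and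
$$G=\frac n{1-2(b_1+b_2)}>n,\qquad\psi(y)=\frac{|y|-b_1}{b_2-b_1}\quad\text{for }b_1\le|y|\le b_2 .$$
Let $F(x,y)=(nx+\varphi(y),g(y))$, where $g(0)=\varphi(0)=0$ and the derivatives are as follows.

* $|y|\le b_1$: $g'=0$ and $\varphi'=-2n$.
* $b_1\le|y|\le b_2$: $g'=\psi G$ and $\varphi'=-2n(1-\psi)$.
* $b_2\le|y|\le\frac12-b_2$: $g'=G$ and $\varphi'=0$.

Extend by $g'(y+\frac12)=g'(y)$ and $\varphi'(y+\frac12)=-\varphi'(y)$. The pieces fit together continuously. Over a half-period, $\int g'=G(b_2-b_1)+G(\frac12-2b_2)=G(\frac12-b_1-b_2)=\frac n2$, so $g(y+\frac12)=g(y)+\frac n2$. Next,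
$$\int_0^{1/2}\varphi'=\int_0^{b_2}\varphi'+\int_{1/2-b_2}^{1/2}\varphi'=\int_0^{b_2}\varphi'-\int_{-b_2}^{0}\varphi'=0,$$
since $\varphi'$ is even on $|y|\le b_2$. So $\varphi(\frac12)=0=-\varphi(0)$, and therefore $\varphi(y+\frac12)=-\varphi(y)$. Thus $F$ is a $C^1$ map of $\mathbb T^2$.

Fix $b_1$ and take $b_2$ so close to $b_1$ that $g(b_2)=\frac12G(b_2-b_1)\le b_0$. Then $|g(y)|\le b_0$ for $|y|\le b_2$, because $g$ is odd and nondecreasing. The points with $|y|\le b_1$ are critical.

**Step 2: the homotopy class and the Klein bottle.** The maps $(nx+\tau\varphi(y),(1-\tau)ny+\tau g(y))$, $\tau\in[0,1]$, join $nI$ to $F$. Each of them commutes with $S(x,y)=(-x,y+\frac12)$: the first coordinate changes sign, and the second increases by $\frac n2\equiv\frac12\pmod 1$, as $n$ is odd. After rescaling $y$ by $2$, $\mathbb T^2/S$ is $\mathbb K^2$, and the quotient of $F$ is homotopic to $[nx,ny]$.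

**Step 3: the cones.** Denote a line by $t\in\mathbb R\cup\{\infty\}$: $t$ is the line of $(t,1)$, and $\infty$ is the horizontal. Let $C(y)$ be the complement of the open interval of the projective line that runs upward from $1$ to $\upsilon(y)$, with

* $\upsilon=3$ for $|y|\le b_0$, so $C=\{t\notin(1,3)\}$;
* $\upsilon$ moving continuously from $3$ upward through $\infty$ to $-1$ as $|y|$ goes from $b_0$ to $b_1$;
* $\upsilon=-1$ for $b_1\le|y|\le\frac12-b_1$, so $C=\{|t|\le1\}$.

Near $y=\frac12$ define $C$ by $S$-invariance, that is, by $t\mapsto-t$. The field is continuous, and $(-1,1)\subset\operatorname{int}C(y)$ for all $y$. We check (1) with $\ell=1$; by symmetry three regions suffice.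

(i) $|y|\le b_1$. Here $g(y)=0$, $DF(t,1)=(n(t-2),0)$ and $DF(1,0)=(n,0)$. Since $C(y)\subset\{t\notin(1,3)\}$, we have $t\ne2$. So images of nonzero cone vectors are nonzero and horizontal, and $\infty\in\operatorname{int}C(0)$.

(ii) $b_1\le|y|\le b_2$, $|t|\le1$. The image of $(t,1)$ is $(X,Y)=(nt-2n(1-\psi),\psi G)$ with $X\le n(2\psi-1)$. It sits at height $g(y)\in[-b_0,b_0]$, where $C=\{t\notin(1,3)\}$. If $\psi>0$, then $X\le n\psi<G\psi=Y$, so $X/Y<1$. If $\psi=0$, then $X\le-n<0$, $Y=0$, and the image is horizontal. Both are in the interior.

(iii) $b_2\le|y|\le\frac12-b_2$, $|t|\le1$. The image has $t'=nt/G$, so $|t'|<1$, which is in the interior everywhere.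

**Step 4: expansion.** We show that a power of $F$ expands cone vectors. Let $\kappa\in(0,1]$ satisfy $\|DFw\|\ge\kappa\|w\|$ on the cones; it exists by compactness, as $DF$ does not vanish on $C\setminus0$. During a stay in region (iii) the vectors satisfy $|t|\le1$ and their vertical component is multiplied by $G$ at each step, so after $p$ steps the norm has grown by at least $G^p/\sqrt2\ge n^p/\sqrt2$. Outside region (iii), and up to $S$, the point is in region (ii) for at most one step and then, since $|g|\le b_0$ there, in region (i). One step later it is on the invariant circle $y=0$ with a horizontal vector, which is multiplied by $n$ forever. There are at most two exceptional steps. Hence $\|DF^kw\|\ge\frac{\kappa^2}{\sqrt2\,n^2}\,n^k\|w\|$ for $k\ge2$. A suitable iterate $F^\ell$ expands by a factor greater than $1$, and (1) for $\ell=1$ implies (1) for every $\ell$.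

**Step 5: no dense orbit.** On $\mathbb T^2$, an orbit entering the open band $\{|y|<b_1\}$ stays in $\{y=0\}$ afterwards. A dense orbit would have to enter the band; it would then consist of finitely many points and a subset of a circle, so it would not be dense. The same argument works on $\mathbb K^2$. $\square$

## 4. From tangent cones to a cone of displacements

We now follow Test 4 with variable cones. Straight segments must be replaced by curves tangent to the cones, and vectors of $C^+$ by displacements of long curves. Everything takes place in the plane.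

**Setting (S).** $\Lambda\subset\mathbb R^2$ is a lattice, $B$ is linear with $B\Lambda\subset\Lambda$, and $f:\mathbb R^2\to\mathbb R^2$ is $C^1$ with $f(z+m)=f(z)+Bm$ for $m\in\Lambda$. The maps $v:\mathbb R^2\to S^1$ and $\omega:\mathbb R^2\to(0,\pi/2)$ are continuous and $\Lambda$-periodic. The half-cone $C^+(z)=\{w\ne0:\angle(w,v(z))\le\omega(z)\}\cup\{0\}$ satisfies $Df(z)(C^+(z)\setminus0)\subset\operatorname{int}C^+(f(z))$ for all $z$.

The function $\omega(f(z))-\angle(Df(z)w,v(f(z)))$, for $|w|=1$ and $w\in C^+(z)$, is continuous, positive and $\Lambda$-periodic in $z$. By compactness it is at least some $\delta\in(0,\min\omega)$. Put $C'(z)=\{w\ne0:\angle(w,v(z))\le\omega(z)-\delta\}\cup\{0\}$. Then $Df(z)C^+(z)\subset C'(f(z))$.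

**Definition.** A *$C$-curve* (*$C'$-curve*) is a piecewise $C^1$ curve whose one-sided derivatives are nonzero and lie in $C^+$ (in $C'$).

For example, if $v=(0,1)$ and $\omega=\pi/4$ everywhere, then $C$-curves are the graphs $x=x(y)$, traversed upward, of piecewise $C^1$ functions with slope at most $1$ in absolute value. In general, translates by $\Lambda$ and concatenations of $C$-curves are $C$-curves, and $f$ maps $C$-curves to $C'$-curves. $C$-curves can be parametrized by arclength.

**Lemma 5.** A continuous map $P+g:\mathbb R^2\to\mathbb R^2$, with $P$ a linear isomorphism and $g$ bounded, is onto.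

*Proof.* To solve $Px+g(x)=y$, note that $x\mapsto P^{-1}(y-g(x))$ maps a large closed disc into itself, and take a fixed point by Brouwer's theorem. $\square$

**Lemma 6 (fattening).** There is $r\in(0,1/4)$ such that if $\gamma$ is a $C'$-curve from $p$ to $q$ of length $L\ge1$ and $|p'-p|\le r$, $|q'-q|\le r$, then there is a $C$-curve from $p'$ to $q'$.

The lemma turns the gap between $C'$ and $C$ into freedom to move endpoints. It is the only way in which strictness enters the rest of the proof.

*Proof.* By uniform continuity choose $r$ with $\arcsin2r<\delta/4$ and such that $|z-z'|\le r$ implies $\angle(v(z),v(z'))<\delta/4$ and $|\omega(z)-\omega(z')|<\delta/4$. Parametrize $\gamma$ by arclength and let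
$$\tilde\gamma(t)=\begin{cases}\gamma(t)+(1-2t)(p'-p),&0\le t\le\frac12,\\ \gamma(t),&\frac12\le t\le L-\frac12,\\ \gamma(t)+(1-2(L-t))(q'-q),&L-\frac12\le t\le L.\end{cases}$$
Then $|\tilde\gamma'-\gamma'|\le2r<1=|\gamma'|$, so $\tilde\gamma'\ne0$ and $\angle(\tilde\gamma',\gamma')\le\arcsin2r<\delta/4$. Also $|\tilde\gamma-\gamma|\le r$. Hence
$$\angle(\tilde\gamma',v(\tilde\gamma))\le\tfrac\delta4+(\omega(\gamma)-\delta)+\tfrac\delta4<\omega(\tilde\gamma)+\tfrac{3\delta}4-\delta<\omega(\tilde\gamma).\qquad\square$$

**Lemma 7.** There is no closed $C$-curve in $\mathbb R^2$.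

*Proof.* The plan is to compare the turning of a closed curve, which is nonzero, with the turning of $v$, which is zero because $v$ is defined on the whole plane.

**Step 1: short arcs move forward.** Choose $\varepsilon>0$ such that $|z-z'|\le\varepsilon$ implies $\angle(v(z),v(z'))<\pi/2-\max\omega$. If $c$ is a $C$-curve parametrized by arclength and $0<t-s<\varepsilon$, then for $\tau\in[s,t]$ the derivative $c'(\tau)$ makes an angle less than $\pi/2$ with $v(c(s))$. Integrating,
$$\langle c(t)-c(s),v(c(s))\rangle>0.\tag{2}$$

**Step 2: reduction to a simple curve.** Let $c$ be a closed $C$-curve, parametrized by arclength and extended periodically with period $T$. This is a $C$-curve on $\mathbb R$, since at the joint both one-sided derivatives lie in $C^+$. The set of pairs $(s,t)$ with $0\le s\le T$, $s<t\le s+T$, $c(s)=c(t)$ contains $(0,T)$, and $t-s\ge\varepsilon$ on it by (2). So it is compact. Choose a pair with $t-s$ minimal. If $c(s')=c(t')$ with $s\le s'<t'\le t$ and $t'-s'<t-s$, then $(s',t')$, shifted by $-T$ if $s'>T$, contradicts minimality. Replace $c$ by the periodic extension of $c|_{[s,t]}$,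 and call its period $T$ again. Now $c(s)\ne c(t)$ whenever $s<t<s+T$.

**Step 3: turning of secants.** Identify $\mathbb R^2$ with $\mathbb C$. The set $\Sigma=\{(s,t):s<t<s+T\}$ is convex and the secant $c(t)-c(s)$ does not vanish on it. So there is a continuous $\Theta:\Sigma\to\mathbb R$ with $c(t)-c(s)=|c(t)-c(s)|e^{i\Theta(s,t)}$. The map $\varsigma(s,t)=(t,s+T)$ sends $\Sigma$ to itself and reverses the secant, because $c(s+T)-c(t)=-(c(t)-c(s))$. Hence $\Theta\circ\varsigma-\Theta$ is continuous with values in the odd multiples of $\pi$, so it is a constant $(2l+1)\pi$. Since $\varsigma^2(s,t)=(s+T,t+T)$,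
$$\Theta(s+T,t+T)-\Theta(s,t)=(4l+2)\pi .\tag{3}$$

**Step 4: turning of $v$.** As the plane is simply connected, $v=e^{i\phi}$ with $\phi:\mathbb R^2\to\mathbb R$ continuous. By (2), on the strip $\{0<t-s<\min(\varepsilon,T)\}$ the number $\Theta(s,t)-\phi(c(s))$ lies in $2\pi\mathbb Z+(-\frac\pi2,\frac\pi2)$. The strip is connected, so it lies in one interval $2\pi k+(-\frac\pi2,\frac\pi2)$. Compare $(s,t)$ and $(s+T,t+T)$ in the strip: $\phi(c(s+T))=\phi(c(s))$, so the left side of (3) has modulus less than $\pi$. But $|(4l+2)\pi|\ge2\pi$, a contradiction. $\square$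

**Lemma 8.** There are a finite nonempty set $Z\subset\Lambda\setminus\{0\}$ and a constant $b$ such that:

(a) for each $e\in Z$ there are $a\in\mathbb R^2$ and a $C$-curve from $a$ to $a+e$;

(b) for every $C'$-curve from $p$ to $q$ there are integers $c_e\ge0$ with $\big|q-p-\sum_{e\in Z}c_e\,e\big|\le b$.

*Proof.* The purpose is to encode all long curves, up to bounded error, by walks in a finite graph.

**Step 1: the graph.** Choose $a_1,\dots,a_k$ such that every point of the plane is within $r$ of some $a_i+m$, $m\in\Lambda$ (cover a fundamental domain by finitely many discs). Let $\mathcal G$ be the directed multigraph with vertices $1,\dots,k$ and an edge $i\to i'$ labelled $m\in\Lambda$ whenever $|a_{i'}+m-a_i|\le1+2r$ and there is a $C$-curve from $a_i$ to $a_{i'}+m$. It is finite, as $\Lambda$ is discrete. Let $Z$ be the finite set of label sums of simple cycles of $\mathcal G$, loops included. Concatenating translated $C$-curves along a simple cycle through $i$ with label sum $e$ gives a $C$-curve from $a_i$ to $a_i+e$. This is (a), and $0\notin Z$ by Lemma 7.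

**Step 2: coding a curve.** Let $\gamma$ be a $C'$-curve of length $L$ from $p$ to $q$, parametrized by arclength. For $0\le j\le\lfloor L\rfloor$ choose $a_{i_j}+m_j$ within $r$ of $\gamma(j)$. Lemma 6, applied to $\gamma|_{[j,j+1]}$, gives a $C$-curve from $a_{i_j}+m_j$ to $a_{i_{j+1}}+m_{j+1}$, and these points are at distance at most $1+2r$. Translating by $-m_j$, we see that $i_j\to i_{j+1}$ is an edge labelled $m_{j+1}-m_j$. So we have a walk (empty if $L<1$) with label sum $m_{\lfloor L\rfloor}-m_0$. Whenever a walk repeats a vertex, a shortest closed piece is a simple cycle and can be cut out; at the end a path with fewer than $k$ edges remains. Hence $m_{\lfloor L\rfloor}-m_0=\sum c_e\,e$ up to an error of at most $k-1$ times the largest norm of a label. Finally, $q-p$ differs from $m_{\lfloor L\rfloor}-m_0$ by at most $1+2r+\max_{i,i'}|a_i-a_{i'}|$. This proves (b).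

**Step 3: $Z\neq\emptyset$.** Integral curves of the continuous bounded field $v$ exist for all time by Peano's theorem. They are $C'$-curves because $\delta<\min\omega$, and they have infinite length. So Step 2 produces walks with at least $k$ edges, which repeat a vertex and contain a simple cycle. $\square$

Let $K=\operatorname{cone}(Z)$ be the set of nonnegative combinations of $Z$. It is a closed, finitely generated convex cone, and $K\ne\{0\}$. It plays the role of $C^+$ in the large.

**Lemma 9.** $K\ne\mathbb R^2$ and $BK\subset K$.

*Proof.*

**Step 1: $K\neq\mathbb R^2$.** If $K$ were everything, we could close up a $C$-curve. Suppose $K=\mathbb R^2$. Then $-\sum_{e\in Z}e\in K$. By Carathéodory it is a nonnegative combination of linearly independent elements of $Z\subset\Lambda$, and the coefficients are rational, as one sees in a basis of $\Lambda$. Clearing denominators gives positive integers $c_e$ with $\sum_{e\in Z}c_e\,e=0$.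

For $e\in Z$ the curve of Lemma 8(a) projects to a closed curve $g_e$ in the torus $\mathbb R^2/\Lambda$. It lifts to a curve $k_e:\mathbb R\to\mathbb R^2$ with $k_e(t+1)=k_e(t)+e$, so a lift of one traversal has displacement $e$, wherever the traversal starts. *If $e,e'\in Z$ are linearly independent, $g_e$ and $g_{e'}$ meet:* the map $(s,t)\mapsto k_e(s)-k_{e'}(t)$ differs from the isomorphism $(s,t)\mapsto se-te'$ by a bounded map, so it takes the value $0$ by Lemma 5.

Since $K=\mathbb R^2$, $Z$ contains independent $e_1,e_2$, and every other $e_j\in Z$, being nonzero, is independent of $e_1$ or of $e_2$. So in the list $e_1,e_2,\dots,e_s$ of the elements of $Z$, each $g_{e_j}$ with $j\ge2$ meets an earlier one. Start with $g_{e_1}$ traversed $c_{e_1}$ times, and successively insert $c_{e_j}$ traversals of $g_{e_j}$ at a common point. The result is a closed curve in the torus, with one-sided derivatives in $C^+$, whose lift has displacement $\sum c_e\,e=0$. The lift is a closed $C$-curve, contrary to Lemma 7.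

**Step 2: $BK\subset K$.** Let $e\in Z$, with $C$-curve $g$ from $a$ to $a+e$. The image under $f$ of $g\cup(g+e)\cup\dots\cup(g+(j-1)e)$ is a $C'$-curve with displacement $f(a+je)-f(a)=jBe$. By Lemma 8(b), $jBe$ is within $b$ of $K$, so $Be$ is within $b/j$ of the cone $K$. Let $j\to\infty$; as $K$ is closed, $Be\in K$. $\square$

Here the direct extension of Test 4 stops. That argument needed $B$ to push the cone strictly inside itself. Lemma 9 gives only $BK\subset K$, because the bounded error $b$ in Lemma 8 blurs the gap $\delta$. For $B=NI$ with $N>0$ the inclusion $BK\subset K$ is no information.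

The map of Section 3 shows that nothing better is true. Take $f=\tilde F$, $B=nI$, $\Lambda=\mathbb Z^2$, and choose $v$ so that $(0,1)\in C^+$ everywhere; this is possible because $t=0$ is always in the cone. At $y=\frac14$, $DF(0,1)=(0,G)$, so $DF$ maps $C^+$ to $C^+$. At $y=0$ the half-cone runs counterclockwise from $(1,1)$ through $(0,1)$ and $(-1,0)$ to $(-3,-1)$, so $(-1,0)$ is interior. By the symmetry $S$, $(1,0)$ is interior to $C^+$ at $y=\frac12$. Also $(0,1)$ is interior everywhere. Decreasing $\delta$ if necessary, the leftward line $y=0$, the rightward line $y=\frac12$ and the upward vertical lines are $C'$-curves, so Lemma 8(b) puts $(\mp1,0)$ and $(0,1)$ in $K$. As $K\neq\mathbb R^2$, $K$ is the closed upper half-plane, and $BK=K$.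

In this example the coordinate $\lim_kn^{-k}g^k(y)$, where $g$ is regarded as a map of $\mathbb R$, vanishes on the whole band $|y|\le b_1$. The way forward is to show that something like this *always* happens along the boundary of $K$, and then to use transitivity as in Test 3.

## 5. Strictness at the boundary of $K$ collapses an open set

**Lemma 10.** In Setting (S), let $N>1$ and let $\eta$ be a linear functional with $\eta\circ B=N\eta$, $\eta\ge0$ on $Z$, and $\eta(e)=0$ for some $e\in Z$. Then $u=\lim_kN^{-k}\eta\circ f^k$ exists, is continuous, satisfies $u(z+m)=u(z)+\eta(m)$ for $m\in\Lambda$ and $u\circ f=Nu$, and is constant on some nonempty open set.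

*Proof.*

**Step 1: existence.** The function $\eta\circ f-N\eta=\eta\circ(f-B)$ is continuous and $\Lambda$-periodic, hence bounded by some $D$. So $N^{-(k+1)}\eta\circ f^{k+1}$ and $N^{-k}\eta\circ f^k$ differ by at most $DN^{-(k+1)}$. The limit is uniform, and $u$ is continuous. From $f^k(z+m)=f^k(z)+B^km$ and $\eta(B^km)=N^k\eta(m)$ we get $u(z+m)=u(z)+\eta(m)$; and $u\circ f=Nu$ is immediate.

**Step 2: $u$ is nondecreasing along $C$-curves.** Here we use that $\eta\ge0$ on $Z$. Let a $C$-curve go from $p$ to $q$. For $k\ge1$ its image under $f^k$ is a $C'$-curve. By Lemma 8(b), $\eta(f^kq-f^kp)\ge\sum c_e\,\eta(e)-b\|\eta\|\ge-b\|\eta\|$. Divide by $N^k$ and let $k\to\infty$: $u(q)\ge u(p)$.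

**Step 3: $u$ is constant along a periodic curve.** Here we use $\eta(e)=0$. Let $g$ be a $C$-curve from $a$ to $a+e$ and let $\mathcal P=\bigcup_{j\in\mathbb Z}(g+je)$. Along $\mathcal P$ the function $u$ is nondecreasing, and $u(z+e)=u(z)$. So $u$ is a constant $c$ on $\mathcal P$, and $u=Nc$ on $f(\mathcal P)$.

**Step 4: fattening.** Here we use strictness. The curve $f(\mathcal P)$ is a $C'$-curve. It consists of the translates $f(g)+jBe$ of $f(g)$, which has positive length, so it has infinite length in both directions. Parametrize it by arclength as $\gamma:\mathbb R\to\mathbb R^2$. If $|z-\gamma(t)|<r$, Lemma 6, applied to $\gamma|_{[t-1,t]}$ and to $\gamma|_{[t,t+1]}$, gives $C$-curves from $\gamma(t-1)$ to $z$ and from $z$ to $\gamma(t+1)$. By Step 2, $Nc\le u(z)\le Nc$. So $u=Nc$ on the $r$-neighborhood of $f(\mathcal P)$. $\square$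

The functional $\eta$ always exists when $B$ is a homothety.

**Choice of $\eta$.** Since $K\neq\mathbb R^2$ is a closed convex cone, it lies in a closed half-plane. Measure the arguments of the elements of $Z$ from a boundary ray of this half-plane, so that they lie in $[0,\pi]$. Let $e\in Z$ have the smallest argument, and put $\eta=\det(e,\cdot)$. For $e'\in Z$ the difference of arguments is in $[0,\pi]$, so $\eta(e')\ge0$; and $\eta(e)=0$, $\eta\ne0$. If $B=NI$, then $\eta\circ B=N\eta$.

## 6. Transitivity against a rational family of lines: proof of Theorem 1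

Write $\pi:\mathbb R^2\to M$ for the projection, with $\Gamma=\mathbb Z^2$ in the case of $\mathbb T^2$. Let $\Lambda_0$ be the subgroup of translations in $\Gamma$: $\mathbb Z^2$ for $\mathbb T^2$ and $\mathbb Z\times2\mathbb Z$ for $\mathbb K^2$. The elements of $\Gamma$ have linear part $I$ or $\mathrm{diag}(-1,1)$. Let $L$ be the homothety. Suppose $F$ is transitive and satisfies (1).

**Step 1: a semiconjugacy from $F$ to $L$.** This gives a coordinate in which the dynamics is multiplication by $n$. Lift a homotopy from $L$ to $F$ to maps $\tilde G_t$ of $\mathbb R^2$ with $\tilde G_0=nI$, and put $\tilde F=\tilde G_1$. For $\gamma\in\Gamma$ let $\theta(\gamma)=(nI)\gamma(nI)^{-1}$. This is in $\Gamma$: the translation by $m$ goes to the translation by $nm$, and $\theta(\beta)=\beta^n$ on $\mathbb K^2$, as $n$ is odd. The maps $\tilde G_t\circ\gamma$ and $\theta(\gamma)\circ\tilde G_t$ lift the same homotopy and agree at $t=0$, so they are equal, and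
$$\tilde F\gamma=\theta(\gamma)\tilde F\qquad(\gamma\in\Gamma).\tag{4}$$
In particular $\tilde F(z+m)=\tilde F(z)+nm$ for $m\in\Lambda_0$. So $\tilde F-nI$ is $\Lambda_0$-periodic and bounded, and $n^{-(k+1)}\tilde F^{k+1}-n^{-k}\tilde F^k=n^{-(k+1)}(\tilde F-nI)\circ\tilde F^k$ is at most a constant times $|n|^{-(k+1)}$. As $|n|\ge2$, the limit $H=\lim_kn^{-k}\tilde F^k$ exists uniformly. It is continuous, $H\circ\tilde F=nH$, and $H-\mathrm{id}$ is bounded, so $H$ is onto by Lemma 5. From (4),
$$n^{-k}\tilde F^k\gamma=n^{-k}\theta^k(\gamma)\tilde F^k=\gamma\,n^{-k}\tilde F^k,\qquad\text{hence}\qquad H\gamma=\gamma H\quad(\gamma\in\Gamma).$$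
So $H$ induces a continuous surjection $h:M\to M$ with $h\circ F=L\circ h$.

**Step 2: reduction to Setting (S).** We need half-cones instead of cones. Lift the cone field to $\mathbb R^2$ and choose a continuous unit field $v$ spanning the lifted line field; it exists as the plane is simply connected. This defines $C^+$ with $C=C^+\cup(-C^+)$. The lifted line field is $\Lambda_0$-periodic, so $v(z+m)=\chi(m)v(z)$ for $m\in\Lambda_0$, with a sign $\chi(m)$ that is constant in $z$; and $\chi:\Lambda_0\to\{\pm1\}$ is a homomorphism. Let $\Lambda=\ker\chi$, of index at most $2$. By (1), $D\tilde F^\ell(z)$ maps the connected set $C^+(z)\setminus0$ into one of the disjoint sets $\pm\operatorname{int}C^+(\tilde F^\ell(z))$. The sign is locally constant in $z$, as one sees on the vector $v(z)$. So there is one sign $\epsilon$ with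
$$D\tilde F^\ell(z)(C^+(z)\setminus0)\subset\epsilon\operatorname{int}C^+(\tilde F^\ell(z))\quad\text{for all }z.\tag{5}$$
Applying (5) twice, $f=\tilde F^{2\ell}$, $B=NI$, $N=n^{2\ell}>1$ satisfy (S) with the lattice $\Lambda$.

**Step 3: the collapsed open set.** Choose $e\in Z$ and $\eta=\det(e,\cdot)$ as at the end of Section 5. Since $e\in\Lambda\subset\Lambda_0$, we have $\eta(\Lambda_0)\subset d\mathbb Z$ with $d=1$ for $\mathbb T^2$ and $d=2$ for $\mathbb K^2$. Because $N^{-k}f^k=n^{-2\ell k}\tilde F^{2\ell k}$, the function $u$ of Lemma 10 is $\eta\circ H$. So there is a nonempty open $U\subset\mathbb R^2$ on which $\eta\circ H$ equals a constant $c$.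

**Step 4: a coordinate of the dense orbit is finite.** Let $x_0=\pi(z_0)$ have dense forward $F$-orbit and put $w_0=H(z_0)$. Since $h$ is continuous and onto, the $L$-orbit of $h(x_0)=\pi(w_0)$ is dense in $M$. As $M$ has no isolated points, $F^k(x_0)\in\pi(U)$ for infinitely many $k$. For these $k$, $\tilde F^k(z_0)$ is in a $\Gamma$-translate of $U$. As $\Gamma/\Lambda_0$ is finite, there are a fixed $\gamma_0\in\Gamma$ and infinitely many $k$ with $\gamma_0^{-1}\tilde F^k(z_0)\in U+m_k$, $m_k\in\Lambda_0$. Write $\gamma_0^{-1}(w)=Rw+s$ with $R\in\{I,\mathrm{diag}(-1,1)\}$. Using $H\gamma=\gamma H$ for $\gamma\in\Gamma$ and $H\tilde F^k=n^kH$,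
$$n^k\,\eta(Rw_0)+\eta(s)=\eta\big(H(\gamma_0^{-1}\tilde F^kz_0)\big)=c+\eta(m_k)\quad\text{for infinitely many }k.$$
So, with $\theta_0=\eta(Rw_0)\bmod d\in\mathbb R/d\mathbb Z$, the points $n^k\theta_0$ coincide for infinitely many $k$. Hence $\theta_0$ is preperiodic under multiplication by $n$, and $E=\{n^k\theta_0:k\ge0\}$ is finite.

**Step 5: contradiction.** We show that the dense $L$-orbit is confined to a small closed set. Let
$$X=\{w\in\mathbb R^2:\ \eta(Rw)\bmod d\in E\}.$$
It contains all $n^kw_0$, $k\ge0$. It is a locally finite union of parallel lines, hence closed with empty interior. It is $\Lambda_0$-invariant, because $R\Lambda_0=\Lambda_0$ and $\eta(\Lambda_0)\subset d\mathbb Z$. Therefore $\pi^{-1}(\pi(X))$ is the union of the sets $\gamma X$ over the finitely many cosets $\gamma\Lambda_0$ in $\Gamma$, a finite union of closed sets with empty interior. So $\pi(X)$ is closed with empty interior in $M$. But it contains the points $\pi(n^kw_0)=L^k(h(x_0))$, which are dense in $M$. This contradiction proves Theorem 1, and with it Corollary 2. $\blacksquare$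

## 7. Eigenvalues of equal modulus: proof of Theorem 3

**Part (ii), Klein bottle.** We reduce to Theorem 1. Since $\beta(x,y-1)=(-x,y)$, we have $[-x,y]=[x,y-1]$. The maps $[x,y]\mapsto[x,y-t]$ are well defined on $\mathbb K^2$, as vertical translations commute with $\alpha$ and $\beta$. So $[-\mu x,\lambda y]=[\mu x,\lambda y-1]$ is homotopic to $[\mu x,\lambda y]$. If $|\mu|=|\lambda|$, this modulus is at least $2$, and $F$ is homotopic to the homothety $\lambda I$ with $\lambda$ odd. This contradicts Theorem 1.

**Part (i), set-up.** Suppose the conclusion fails. Then both eigenvalues of $A$ have the same modulus $\rho>1$. Lift: $\tilde F(z+m)=\tilde F(z)+Am$ for $m\in\mathbb Z^2$. Define $v,C^+,\chi,\epsilon$ and $\Lambda=\ker\chi$ as in Section 6, Step 2, with $\Lambda_0=\mathbb Z^2$, so that $C^+(z+m)=\chi(m)C^+(z)$. We need $A^\ell\Lambda\subset\Lambda$. As $D\tilde F^\ell(z+m)=D\tilde F^\ell(z)$, this matrix maps $C^+(z+m)\setminus0=\chi(m)C^+(z)\setminus0$ into $\chi(m)\epsilon\operatorname{int}C^+(\tilde F^\ell z)$. By (5) at $z+m$, it also maps it into $\epsilon\operatorname{int}C^+(\tilde F^\ell z+A^\ell m)=\epsilon\,\chi(A^\ell m)\operatorname{int}C^+(\tilde F^\ell z)$.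 So $\chi(A^\ell m)=\chi(m)$, and $A^\ell\Lambda\subset\Lambda$. Therefore $f=\tilde F^{2\ell j}$, $B=A^{2\ell j}$ satisfy (S) for every $j\ge1$.

If $A$ is scalar, or the eigenvalues are $\lambda,-\lambda$, or they are non-real with argument in $\pi\mathbb Q$, then some power of $A$ is scalar: case (a). Non-real eigenvalues with argument not in $\pi\mathbb Q$ give case (b). A nontrivial Jordan block gives case (c).

**Case (a): $A^j=sI$ for some $j\ge1$.** We repeat Section 6, keeping track of residues modulo $j$. Here $s\in\mathbb Z$ and $|s|=\rho^j>1$. Take $f=\tilde F^{2\ell j}$, $B=NI$, $N=s^{2\ell}$, and $e,\eta$ as at the end of Section 5, so $\eta(\mathbb Z^2)\subset\mathbb Z$. Since $\|A^{-k}\|=O(\rho^{-k})$ and $\tilde F-A$ is bounded, $H=\lim A^{-k}\tilde F^k$ exists uniformly. It satisfies $H\tilde F=AH$ and $H(z+m)=H(z)+m$ for $m\in\mathbb Z^2$. It is at bounded distance from the identity, hence onto by Lemma 5, and it induces a continuous surjection $h$ with $hF=Ah$. Lemma 10 gives $u=\eta\circ H=c$ on a nonempty open $U$.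

Let $x_0=\pi(z_0)$ have dense orbit and $w_0=H(z_0)$. The orbit meets $\pi(U)$ infinitely often, so there are a fixed $k_0\in\{0,\dots,j-1\}$ and infinitely many $q$ with $F^{k_0+jq}(x_0)\in\pi(U)$. For these,
$$s^q\,\eta(A^{k_0}w_0)=\eta(A^{k_0+jq}w_0)\equiv c\pmod 1 .$$
So $\eta(A^{k_0}w_0)\bmod1$ has a finite orbit $E$ under multiplication by $s$, and all points $A^{k_0+jq}w_0$, $q\ge0$, project into the set $X\subset\mathbb T^2$ given by $\eta\bmod1\in E$. As $e$ is an integer vector, $X$ is a finite union of closed geodesics. Up to finitely many points, the $A$-orbit of $h(x_0)$ lies in $\bigcup_{0\le i<j}A^iX$. This is again a finite union of closed geodesics, because $A$ is invertible over $\mathbb Q$ and maps rational lines to rational lines. But the orbit is dense, a contradiction.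

**Case (b): non-real eigenvalues with argument not in $\pi\mathbb Q$.** Here $K$ alone suffices. $B=A^{2\ell}$ acts on the circle of rays as a conjugate of an irrational rotation. By Lemma 9 the rays of $K$ form a nonempty closed proper subset mapped into itself. This is impossible, since every forward orbit of an irrational rotation is dense.

**Case (c): $A=\lambda I+Q$, $Q\ne0$, $Q^2=0$.** Now $B$ is not a homothety, and we must find the functional differently. The number $\lambda=\frac12\operatorname{tr}A$ is a rational algebraic integer, so $\lambda\in\mathbb Z$ and $|\lambda|\ge2$. Also $\ker Q=\operatorname{im}Q=\mathbb Re_1$ with $e_1\in\mathbb Z^2\setminus\{0\}$. Let $\eta=\det(e_1,\cdot)$; it vanishes on $\operatorname{im}Q$, so $\eta\circ A=\lambda\eta$. With $f=\tilde F^{2\ell}$, $B=A^{2\ell}=\lambda^{2\ell}I+2\ell\lambda^{2\ell-1}Q$ and $N=\lambda^{2\ell}$,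
$$B^kw=N^kw+kN^{k-1}\kappa\,\eta(w)\,e_1\quad\text{for some }\kappa\ne0,\tag{6}$$
because $2\ell\lambda^{2\ell-1}Q$ has kernel $\ker\eta$ and image $\mathbb Re_1$. So if $\eta(w)\neq0$, the direction of $B^kw$ tends to that of $\operatorname{sgn}(\kappa\eta(w))\,e_1$.

*Sign of $\eta$ on $K$.* If $K$ contained $x,y$ with $\eta(x)>0>\eta(y)$, then, as $K$ is closed and $BK\subset K$, both $\pm e_1\in K$. Together with $x,y$ they generate $\mathbb R^2$, contrary to Lemma 9. So, after changing the signs of $\eta$ and $\kappa$ if needed, $\eta\ge0$ on $K$.

*An element of $Z$ in $\ker\eta$.* We have $e_1\in K$ or $-e_1\in K$: by the limit in (6) if $K\not\subset\mathbb Re_1$, and trivially otherwise, as $K\ne\{0\}$. Write this element as $\sum_{e\in Z}c_e\,e$ with $c_e\ge0$. Then $0=\sum c_e\,\eta(e)$ with nonnegative terms, so every $e$ with $c_e>0$ has $\eta(e)=0$. Fix one.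

*Contradiction.* Lemma 10 applies to $f$, $B$, $N$, $\eta$. Since $\eta\circ\tilde F-\lambda\eta$ is $\mathbb Z^2$-periodic and bounded, $u=\lim\lambda^{-k}\eta\circ\tilde F^k$ exists uniformly; along $k\in2\ell\mathbb N$ it is the function of Lemma 10, so it is constant on a nonempty open set $U$. Moreover $u\circ\tilde F=\lambda u$, $u(z+m)=u(z)+\eta(m)$ for $m\in\mathbb Z^2$, and $u-\eta$ is bounded, so the continuous function $u$ is onto $\mathbb R$. Let $\eta(\mathbb Z^2)=d\mathbb Z$ with $d>0$. Then $u$ induces a continuous surjection $\mathbb T^2\to\mathbb R/d\mathbb Z$ that semiconjugates $F$ to multiplication by $\lambda$. A dense $F$-orbit meets $\pi(U)$ infinitely often, so its image in $\mathbb R/d\mathbb Z$, an orbit of multiplication by $\lambda$, takes one value infinitely often and is therefore finite. But the image of a dense orbit under a continuous surjection is dense, a contradiction. $\blacksquare$
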